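\title{Uniqueness and failure of short-time existence for the Laplacian coflow of coclosed $G_2$-structures}

\begin{abstract}
We study the initial value problem for the Laplacian coflow $\partial_t\psi=\Delta_d\psi$ of $G_2$-structures on a compact $7$-manifold, with coclosed initial data. Smooth solutions are unique, but short-time existence fails. After gauge fixing, the flow is governed by an elliptic, formally self-adjoint operator whose symbol has exactly one positive eigenvalue, and a weighted estimate that needs no sign condition gives uniqueness. On $T^7$ the coflow of an explicit family of structures is curve shortening flow run backward in time, and a solution can exist only for real-analytic data in this family. On every compact manifold that carries a coclosed $G_2$-structure, the coclosed data that admit a solution form a meager set.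
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact $7$-manifold without boundary. A \emph{$G_2$-structure} on $M$ is a positive $3$-form $\varphi$, that is, a $3$-form that is linearly equivalent at each point to the model \eqref{eq:model} below. It induces a Riemannian metric $g$ and a volume form $\mathrm{vol}$, hence a Hodge star $\star$ and a dual $4$-form $\psi=\star\varphi$. The forms $\varphi$ and $-\varphi$ have the same $\psi$ and opposite orientations. We fix an orientation of $M$ and consider only structures that induce it; then $\psi$ determines $\varphi$. The structure is \emph{coclosed} if $d\psi=0$ and \emph{torsion-free} if $d\varphi=0$ and $d\psi=0$.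

A family $\varphi_t$ of $G_2$-structures satisfies the \emph{Laplacian coflow} if
\begin{equation}\label{eq:coflow}
\partial_t\psi_t=(\Delta_d)_t\,\psi_t ,
\end{equation}
where $\psi_t=\star_t\varphi_t$ and $(\Delta_d)_t=dd_t^*+d_t^*d$ is the Hodge Laplacian of the metric induced by $\varphi_t$. This is the sign convention of Lotay; the flow was originally introduced with a minus sign on the right. On a compact manifold $\Delta_d\psi=0$ means $d\psi=0$ and $d^*\psi=0$, so the stationary points are the torsion-free structures. The flow preserves coclosedness (a known fact, which also follows from our uniqueness lemma, see Corollary~\ref{cor:closed}). In dimension $7$ we have $\star\star=1$, and $d^*=\star d\star$ on $4$-forms, so for closed $\psi$ the flow reads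
\begin{equation}\label{eq:closedflow}
\partial_t\psi=dd^*\psi=d\star d\varphi .
\end{equation}
It moves $\psi$ within its cohomology class, and one may hope to use it to deform a coclosed structure toward a torsion-free one. A \emph{solution with initial data $\varphi_0$ on $[0,\varepsilon)$} is a family of positive $3$-forms $\varphi_t$, smooth on $M\times[0,\varepsilon)$ including $t=0$, that induce the fixed orientation, satisfy \eqref{eq:coflow}, and equal $\varphi_0$ at $t=0$.

The Laplacian flow $\partial_t\varphi=\Delta_d\varphi$ has short-time existence and uniqueness for closed initial data on compact manifolds (Bryant--Xu). Picard and Suan \cite{PS} state as an open question whether either property holds for the coflow, even for coclosed data. Thus, for an arbitrary coclosed $\varphi_0$: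
\begin{enumerate}
\item[(i)] Is there always a solution with initial data $\varphi_0$ on $[0,\varepsilon)$ for some $\varepsilon>0$?
\item[(ii)] Do any two solutions with initial data $\varphi_0$, on $[0,\varepsilon_1)$ and $[0,\varepsilon_2)$, coincide on $[0,\min(\varepsilon_1,\varepsilon_2))$?
\end{enumerate}
The answer to (ii) is yes and the answer to (i) is no.

\begin{theorem}[Uniqueness]\label{thm:unique}
Two solutions of the coflow on $[0,\varepsilon_1)$ and $[0,\varepsilon_2)$ with the same coclosed initial data coincide on $[0,\min(\varepsilon_1,\varepsilon_2))$.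
\end{theorem}

\begin{theorem}[Explicit non-existence]\label{thm:torus}
Let $T^7=S^1\times T^6$, where $S^1=\mathbb R/2\pi\mathbb Z$ has coordinate $r$ and $T^6$ is the quotient of $\mathbb C^3$ by a lattice, with the standard forms $\omega,\Omega$ of $\mathbb C^3$ and the orientation $dr\wedge\omega^3/6$. Let $G_0>0$ be a smooth function on $S^1$ and
\[
\varphi_0=G_0(r)\,dr\wedge\omega+\operatorname{Re}(e^{ir}\Omega).
\]
Then $\varphi_0$ is a coclosed $G_2$-structure. A solution with initial data $\varphi_0$ exists on $[0,\varepsilon)$ for some $\varepsilon>0$ if and only if $1/G_0=K(\cdot,T)$ for some $T>0$ and some smooth $K>0$ on $S^1\times[0,T]$ that solves the forward curve shortening equation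
\begin{equation}\label{eq:csf}
K_\tau=K^2(K_{\vartheta\vartheta}+K).
\end{equation}
If $G_0$ is not real-analytic (for example, constant on an interval but not constant), there is no solution with initial data $\varphi_0$ on $[0,\varepsilon)$ for any $\varepsilon>0$.
\end{theorem}

\begin{theorem}[Generic non-existence]\label{thm:generic}
Let $\mathcal C$ be the space of closed positive $4$-forms on $M$, or of those in a fixed cohomology class, with the $C^\infty$ topology, and assume that $\mathcal C\neq\emptyset$. The set $\mathcal S\subset\mathcal C$ of those $\psi_0$ that admit a solution on some $[0,\varepsilon)$ is meager. Hence the data without any solution are residual, and in particular dense, in $\mathcal C$.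
\end{theorem}

Theorems~\ref{thm:unique} and~\ref{thm:torus} answer the two questions; Theorem~\ref{thm:generic} is a supplement and is not used elsewhere.

Which answer should one expect? The operator $\Delta_d$ is nonnegative, so with a frozen Laplacian \eqref{eq:coflow} would be a backward heat equation. But the Laplacian depends on $\psi$. At a constant structure on $\mathbb R^7$ the linearization of \eqref{eq:closedflow} is $\chi\mapsto d\star dL\chi$, where $L$ is the derivative of the map $\psi\mapsto\varphi$, and $L=-\star$ on a subspace of dimension $27$ of the $35$-dimensional space $\Lambda^4$. Up to the contribution of the other eight dimensions the linearization is therefore $-dd^*$, the forward heat operator on closed forms. Since the flow commutes with diffeomorphisms, which account for seven directions, it is natural to guess that the rest is gauge and that the flow is well posed. The guess fails by one dimension: at each covector $\xi$ the direction $\xi\wedge\varphi$ is not a gauge direction, and in it the flow is a backward heat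 equation.

The backward heat equation on a circle has unique solutions and has solutions only for very special data. Section~\ref{sec:curves} finds this equation inside the coflow and works out this model of the three theorems. Sections~\ref{sec:flat} and~\ref{sec:gauge} compute the linearization and fix the gauge, and Sections~\ref{sec:unique}, \ref{sec:torus} and~\ref{sec:generic} prove the three theorems.

\section{Linear algebra of $G_2$}\label{sec:algebra}

Write $\mathbb R^7=\mathbb R\oplus\mathbb C^3$ with coordinates $x^1$ and $z^1=x^2+ix^3$, $z^2=x^4+ix^5$, $z^3=x^6+ix^7$. Put $e^j=dx^j$, $e^{jk}=e^j\wedge e^k$ and so on, and orient by $e^{1234567}=e^1\wedge\omega^3/6$. The standard forms of $\mathbb C^3$ are $\omega=e^{23}+e^{45}+e^{67}$ and $\Omega=dz^1\wedge dz^2\wedge dz^3$, with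
\[
\operatorname{Re}\Omega=e^{246}-e^{257}-e^{347}-e^{356},\qquad \operatorname{Im}\Omega=e^{247}+e^{256}+e^{346}-e^{357}.
\]
The Hodge star is fixed by $\beta\wedge\star\beta=|\beta|^2\mathrm{vol}$. Term by term (for instance $\star e^{123}=e^{4567}$ and $\star e^{246}=e^{1357}$),
\begin{equation}\label{eq:stars}
\star(e^1\wedge\omega)=\tfrac12\omega^2,\qquad \star\operatorname{Re}\Omega=-e^1\wedge\operatorname{Im}\Omega .
\end{equation}
The model forms are
\begin{equation}\label{eq:model}
\varphi_{\mathrm{std}}=e^1\wedge\omega+\operatorname{Re}\Omega,\qquad \psi_{\mathrm{std}}=\star\varphi_{\mathrm{std}}=\tfrac12\omega^2-e^1\wedge\operatorname{Im}\Omega .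
\end{equation}
We use the following standard facts.
\begin{enumerate}
\item[(G1)] The stabilizer of $\varphi_{\mathrm{std}}$ in $GL(7,\mathbb R)$ is the $14$-dimensional group $G_2\subset SO(7)$, which acts transitively on the unit sphere. The stabilizer of $\psi_{\mathrm{std}}$ is $G_2\times\{\pm1\}$.
\item[(G2)] Under $G_2$, $\mathfrak{gl}(7)=\mathbb R\,\mathrm{id}\oplus S^2_0\oplus\mathfrak g_2\oplus\mathfrak m$ and $\Lambda^4=\Lambda^4_1\oplus\Lambda^4_7\oplus\Lambda^4_{27}$. Here $S^2_0$ consists of the trace-free symmetric matrices, $\mathfrak g_2\oplus\mathfrak m=\mathfrak{so}(7)$, $\Lambda^4_1=\mathbb R\psi$ and $\Lambda^4_7=\{X^\flat\wedge\varphi\}$. The summands are irreducible, of dimensions $1,27,14,7$ and $1,7,27$, and the sums are orthogonal.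
\end{enumerate}

A $3$-form $\varphi$ on a $7$-dimensional vector space is \emph{positive} if $\varphi=u^*\varphi_{\mathrm{std}}$ for a linear isomorphism $u$ onto $\mathbb R^7$. Its metric and volume form are the pullbacks by $u$ of the standard ones, and they do not depend on $u$ because $G_2\subset SO(7)$. By transitivity, $u$ can be chosen to send any given unit vector to $e_1$; we call this an \emph{adapted frame}. In it, $(e_1\lrcorner\varphi)^2\wedge\varphi=\omega^2\wedge e^1\wedge\omega=6\,\mathrm{vol}$, so
\begin{equation}\label{eq:nondeg}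
(X\lrcorner\varphi)^2\wedge\varphi\ne0\qquad\text{for all }X\neq0 .
\end{equation}
A $4$-form is \emph{positive} if it is $u^*\psi_{\mathrm{std}}$ with $u$ orientation-preserving. The positive $4$-forms are an orbit $GL_+(7)/G_2$ of dimension $49-14=35$, hence an open set $\Lambda^4_+\subset\Lambda^4$, and $\Theta(u^*\psi_{\mathrm{std}})=u^*\varphi_{\mathrm{std}}$ defines a smooth $GL_+(7)$-equivariant map $\Theta:\Lambda^4_+\to\Lambda^3$. On $M$, $\Lambda^4_+$ is an open subbundle and $\Theta$ is a smooth fiber map that commutes with pullback by orientation-preserving diffeomorphisms. We take $\psi$ as the unknown and write $\varphi=\Theta(\psi)$.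

For a $1$-form $\alpha$ and a $p$-form $\beta$ we have $\star(\alpha\wedge\beta)=(-1)^p\alpha^\sharp\lrcorner\star\beta$. In particular
\begin{equation}\label{eq:star7}
\star(X^\flat\wedge\varphi)=-X\lrcorner\psi .
\end{equation}

\begin{lemma}\label{lem:alg}
Let $\varphi$ be a positive $3$-form and $\psi=\star\varphi$.
\begin{enumerate}
\item[(a)] $\langle X^\flat\wedge\varphi,Y^\flat\wedge\varphi\rangle=4\langle X,Y\rangle$ for all vectors $X,Y$.
\item[(b)] For a covector $\xi\ne0$, the map $W\mapsto\xi\wedge(W\lrcorner\psi)$ is injective and its image is orthogonal to $\xi\wedge\varphi$.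
\end{enumerate}
\end{lemma}

\begin{proof}
Let $|\xi|=1$ and take an adapted frame with $\xi=e^1$. Then $\xi\wedge\varphi=e^1\wedge\operatorname{Re}\Omega$ has norm squared $4$, and (a) follows by polarization. For $W=ae_1+W'$ with $W'\in\mathbb C^3$,
\[
\xi\wedge(W\lrcorner\psi)=e^1\wedge\big((W'\lrcorner\omega)\wedge\omega-a\operatorname{Im}\Omega\big).
\]
Each monomial of $(W'\lrcorner\omega)\wedge\omega$ contains one of the pairs $23$, $45$, $67$, while no monomial of $\operatorname{Re}\Omega$ or $\operatorname{Im}\Omega$ does, and $\operatorname{Re}\Omega$ and $\operatorname{Im}\Omega$ share no monomial. So these three forms are mutually orthogonal, which gives the second claim and shows that $W$ in the kernel has $a=0$ and $(W'\lrcorner\omega)\wedge\omega=0$. The forms $e^j\wedge\omega$, $2\le j\le7$, are nonzero and share no monomials, so $W'\lrcorner\omega=0$ and $W'=0$.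
\end{proof}

Let $A\in\mathfrak{gl}(7)$ act on forms as a derivation, $(A\cdot\beta)(v_1,\dots,v_p)=\sum_i\beta(v_1,\dots,Av_i,\dots,v_p)$; this is the derivative of $(e^{sA})^*\beta$ at $s=0$. Write $\chi=\chi_1+\chi_7+\chi_{27}$ for the components of a $4$-form.

\begin{lemma}\label{lem:L}
The map $A\mapsto A\cdot\psi$ sends $\mathbb R\,\mathrm{id}$, $\mathfrak{so}(7)$, $S^2_0$ onto $\Lambda^4_1$, $\Lambda^4_7$, $\Lambda^4_{27}$. The derivative $L_\psi=D\Theta_\psi$ satisfies $L_\psi(A\cdot\psi)=A\cdot\varphi$, and
\begin{equation}\label{eq:L}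
L_\psi\chi=\tfrac34\star\chi_1+\star\chi_7-\star\chi_{27}=-\star\chi+\tfrac74\star\chi_1+2\star\chi_7 .
\end{equation}
\end{lemma}

\begin{proof}
The map $A\mapsto A\cdot\psi$ is $G_2$-equivariant with kernel $\mathfrak g_2$ by (G1), so (G2) gives the first claim. Differentiating $\Theta((e^{sA})^*\psi)=(e^{sA})^*\varphi$ gives the second. For $A=\mathrm{id}$ it reads $L_\psi(4\psi)=3\varphi$. A skew $A$ generates rotations, so it commutes with $\star$ and $A\cdot\varphi=A\cdot\star\psi=\star(A\cdot\psi)$. A trace-free symmetric $A$ is diagonal in an orthonormal basis, with entries $a_i$; it multiplies the monomial $e^I$ by $\sum_{i\in I}a_i$ and $\star e^I$ by $\sum_{i\notin I}a_i=-\sum_{i\in I}a_i$. So it anticommutes with $\star$ and $A\cdot\varphi=-\star(A\cdot\psi)$.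
\end{proof}

\section{Plane curves and the backward heat equation}\label{sec:curves}

The simplest structures on which the coflow acts nontrivially depend on one variable. On $T^7$ as in Theorem~\ref{thm:torus}, let $G>0$ and $\theta\in\mathbb R/2\pi\mathbb Z$ be smooth functions of $(r,t)$, and put
\begin{equation}\label{eq:ansatz}
\varphi=G\,dr\wedge\omega+\operatorname{Re}(e^{i\theta}\Omega),\qquad p=\theta_r/G .
\end{equation}

\begin{lemma}\label{lem:reduced}
The form $\varphi$ in \eqref{eq:ansatz} is a coclosed $G_2$-structure that induces the orientation $dr\wedge\omega^3/6$, with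
\[
\psi=\tfrac12\omega^2-G\,dr\wedge\operatorname{Im}(e^{i\theta}\Omega).
\]
It satisfies the coflow if and only if
\begin{equation}\label{eq:reduced}
G\theta_t=-p_r,\qquad G_t=p^2G .
\end{equation}
\end{lemma}

\begin{proof}
At each point, $\varphi$ is the pullback of $\varphi_{\mathrm{std}}$ by the orientation-preserving linear map that takes $(e^1,dz^1,dz^2,dz^3)$ to $(G\,dr,e^{i\theta}dz^1,dz^2,dz^3)$. This gives positivity and the formula for $\psi$. Since $\omega$ and $\Omega$ are closed and $G,\theta$ depend only on $r$ at each time, $d\psi=0$, and the coflow is \eqref{eq:closedflow}. Write $\Omega_\theta=e^{i\theta}\Omega$. Then $d\Omega_\theta=i\theta_r\,dr\wedge\Omega_\theta$, so $d\varphi=-\theta_r\,dr\wedge\operatorname{Im}\Omega_\theta=-p\,G\,dr\wedge\operatorname{Im}\Omega_\theta$. By \eqref{eq:stars} and $\star\star=1$ we have $\star(G\,dr\wedge\operatorname{Im}\Omega_\theta)=-\operatorname{Re}\Omega_\theta$. Hence $\star d\varphi=p\operatorname{Re}\Omega_\theta$, and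
\[
d\star d\varphi=dr\wedge\big(p_r\operatorname{Re}\Omega_\theta-p\,\theta_r\operatorname{Im}\Omega_\theta\big),\qquad
\partial_t\psi=-dr\wedge\big(G\theta_t\operatorname{Re}\Omega_\theta+G_t\operatorname{Im}\Omega_\theta\big).
\]
Comparing coefficients and using $\theta_r=pG$ gives \eqref{eq:reduced}.
\end{proof}

The system \eqref{eq:reduced} describes a moving plane curve. Let $\gamma(\cdot,t):\mathbb R\to\mathbb C$ satisfy $\gamma_r=Ge^{i\theta}$, so that $\psi=\frac12\omega^2-\operatorname{Im}(d\gamma\wedge\Omega)$. Then $ds=G\,dr$ is arc length, $\theta$ is the tangent angle, $p=\theta_s$ is the curvature, and $\gamma_{ss}=ipe^{i\theta}$ is the curvature vector. Since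
\[
\partial_t\gamma_r=(G_t+iG\theta_t)e^{i\theta},\qquad -\partial_r\gamma_{ss}=(p\,\theta_r-ip_r)e^{i\theta},
\]
the system \eqref{eq:reduced} says $\partial_r(\gamma_t+\gamma_{ss})=0$, that is, $\gamma_t=-\gamma_{ss}$ after a time-dependent translation. Curve shortening flow is $\gamma_t=\gamma_{ss}$, so in this family the coflow is curve shortening flow run backward. Torsion-free structures have $\theta_r=0$ and correspond to straight lines. The data of Theorem~\ref{thm:torus} correspond to curves of positive curvature, parametrized by the tangent angle $r$, with radius of curvature $G_0(r)$.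

\begin{example}\label{ex:circle}
If $G_0=R$ is constant, then $\theta=r$ and $G=\sqrt{R^2+2t}$ solve \eqref{eq:reduced} for all $t\ge0$, since $p=1/G$, $p_r=0$ and $G_t=1/G$. The curve is an expanding circle.
\end{example}

Linearize \eqref{eq:reduced} at the flat structure $G=1$, $\theta=0$. With $G=1+\epsilon f$ and $\theta=\epsilon u$ we get $f_t=0$ and
\begin{equation}\label{eq:backheat}
u_t=-u_{rr},
\end{equation}
and the variation of $\psi$ in the direction $u$ is $-u\,dr\wedge\operatorname{Re}\Omega=-u\,dr\wedge\varphi$. This is the direction $\xi\wedge\varphi$ with $\xi=dr$. For \eqref{eq:backheat} on $S^1$ the Fourier coefficients of a smooth solution satisfy $\hat u_n(t)=e^{n^2t}\hat u_n(0)$, and this gives a model of each theorem.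
\begin{enumerate}
\item[(A)] If $u(\cdot,0)=0$ then $u=0$. The sign in the exponent plays no role.
\item[(B)] A solution on $[0,T]$ exists exactly when $u(\cdot,0)$ is the value at time $T$ of a smooth solution of the forward heat equation: reverse time. Then $|\hat u_n(0)|\le e^{-n^2T}\sup|u(\cdot,T)|$, so $u(\cdot,0)$ is real-analytic.
\item[(C)] Let $S_N$ be the set of data with a solution on $[0,1/N]$ bounded by $N$. On $S_N$, and so on its closure in $C^\infty$, we have $|\hat u_n(0)|\le Ne^{-n^2/N}$. A $C^j$-ball around $u_1$ contains $u_1+\nu^{-j-1}\cos\nu r$ for large integers $\nu$; if both functions obeyed the bound, then $\frac12\nu^{-j-1}\le2Ne^{-\nu^2/N}$, which fails for large $\nu$. So $S_N$ is nowhere dense and $\bigcup_NS_N$ is meager.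
\end{enumerate}
For the coflow, Fourier series are not available, the equation is nonlinear and degenerate along diffeomorphisms, and the backward direction is coupled to forward ones. The rest of the paper replaces each of the three arguments by one that survives these changes.

\section{The linearization at a flat structure}\label{sec:flat}

In this section $\varphi=\varphi_{\mathrm{std}}$ and $\psi=\psi_{\mathrm{std}}$ are constant forms on $\mathbb R^7$, $L=L_\psi$, and $D$ is the flat derivative. For a vector field $X$ we have $\mathcal L_X\psi=d(X\lrcorner\psi)=DX\cdot\psi$ and $\mathcal L_X\varphi=d(X\lrcorner\varphi)=DX\cdot\varphi$, so Lemma~\ref{lem:L} gives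
\begin{equation}\label{eq:Lie}
L(\mathcal L_X\psi)=d(X\lrcorner\varphi),\qquad (\mathcal L_X\psi)_1=\tfrac47(\operatorname{div}X)\,\psi ,
\end{equation}
the second because the scalar part of $DX$ is $\frac17(\operatorname{div}X)\,\mathrm{id}$. Thus the linearization $d\star dL$ of \eqref{eq:closedflow} vanishes on all $\mathcal L_X\psi$. Our aim is to write it as $-dd^*$, plus a Lie derivative that a motion of $M$ can absorb, plus whatever remains.

Define the vector field $Y(X)$ by $(\mathcal L_X\psi)_7=Y(X)^\flat\wedge\varphi$. For a $4$-form $\chi=f\psi+X^\flat\wedge\varphi+\chi_{27}$ put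
\[
V(\chi)=-\tfrac74\nabla f+4Y(X).
\]
Since $f$ and $X$ depend on $\chi$, and $Y(X)$ on $DX$, through $G_2$-equivariant linear maps, we have $V(\chi)=v(D\chi)$ with $v:(\mathbb R^7)^*\otimes\Lambda^4\to\mathbb R^7$ linear and $G_2$-equivariant. For $S\in S^2(\mathbb R^7)^*\otimes\mathbb R^7$ let $S\cdot\psi\in(\mathbb R^7)^*\otimes\Lambda^4$ be given by
\[
(S\cdot\psi)_{i;abcd}=S^k_{ia}\psi_{kbcd}+S^k_{ib}\psi_{akcd}+S^k_{ic}\psi_{abkd}+S^k_{id}\psi_{abck}.
\]
The \emph{symbol} of an operator is obtained from its top-order part by replacing $D_j$ with $i\xi_j$, so that $\Delta_d$ has symbol $|\xi|^2$.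

\begin{lemma}\label{lem:flat}
\begin{enumerate}
\item[(a)] For every $4$-form $\chi=f\psi+X^\flat\wedge\varphi+\chi_{27}$,
\[
d\star dL\chi=-dd^*\chi-2\,d\big((\operatorname{div}X)\varphi\big)+d\big(V(\chi)\lrcorner\psi\big).
\]
\item[(b)] $v(S\cdot\psi)^k=-g^{ij}S^k_{ij}$ for every $S\in S^2(\mathbb R^7)^*\otimes\mathbb R^7$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:L}, $d\star dL\chi=-dd^*\chi+\frac74\,d\star d(f\varphi)+2\,d\star d\star\chi_7$. By \eqref{eq:star7}, $\star d(f\varphi)=\star(df\wedge\varphi)=-\nabla f\lrcorner\psi$. Also $\star\chi_7=-X\lrcorner\psi$, so $d\star d\star\chi_7=-d\star\rho$ with $\rho=\mathcal L_X\psi$. To compute $d\star\rho$ we read \eqref{eq:L} in the other direction and use \eqref{eq:Lie} and \eqref{eq:star7}: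
\[
\star\rho=-L\rho+\tfrac74\star\rho_1+2\star\rho_7=-d(X\lrcorner\varphi)+(\operatorname{div}X)\varphi-2\,Y(X)\lrcorner\psi .
\]
Hence $2\,d\star d\star\chi_7=-2\,d((\operatorname{div}X)\varphi)+4\,d(Y(X)\lrcorner\psi)$, and the three terms add up to (a).

(b) We apply (a) to $\chi=\mathcal L_Z\psi=d(Z\lrcorner\psi)$, which avoids computing $v$. The left side vanishes by \eqref{eq:Lie}. The vector field $X$ of this $\chi$ is $Y(Z)$, and we claim that $\operatorname{div}Y(Z)=0$. The symbol of $Z\mapsto\operatorname{div}Y(Z)$ is $-\langle\xi,y\rangle$, where $y^\flat\wedge\varphi=(\xi\wedge(Z\lrcorner\psi))_7$, and by Lemma~\ref{lem:alg}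
\[
4\langle\xi,y\rangle=\langle\xi\wedge\varphi,y^\flat\wedge\varphi\rangle=\langle\xi\wedge\varphi,\xi\wedge(Z\lrcorner\psi)\rangle=0 .
\]
A homogeneous operator with constant coefficients and zero symbol vanishes, which proves the claim. So (a) gives
\[
d\big(V(\mathcal L_Z\psi)\lrcorner\psi\big)=dd^*d(Z\lrcorner\psi)=d\Delta_d(Z\lrcorner\psi)=d\big((\Delta Z)\lrcorner\psi\big),\qquad \Delta Z=-\textstyle\sum_iD_i^2Z .
\]
Let $\sigma(\xi)$ be the symbol of the homogeneous second-order operator $Z\mapsto V(\mathcal L_Z\psi)-\Delta Z$. The identity says $\xi\wedge(\sigma(\xi)Z\lrcorner\psi)=0$ for all $\xi$ and $Z$, so $\sigma=0$ by Lemma~\ref{lem:alg}(b), and $V(\mathcal L_Z\psi)=\Delta Z$. For $Z^k=\frac12S^k_{ij}x^ix^j$ we have $D(\mathcal L_Z\psi)=S\cdot\psi$ and $(\Delta Z)^k=-g^{ij}S^k_{ij}$.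
\end{proof}

Since $v$ is $G_2$-equivariant, every positive $4$-form $\psi$ on $M$ defines a bundle map $v_\psi:T^*M\otimes\Lambda^4\to TM$: transport $v$ by any oriented isomorphism $T_xM\to\mathbb R^7$ that pulls $\psi_{\mathrm{std}}$ back to $\psi(x)$. It depends smoothly on $\psi(x)$, satisfies (b) with $g=g_\psi$, and is natural: $dF\big(v_{F^*\psi}(F^*\tau)\big)=v_\psi(\tau)\circ F$ for orientation-preserving diffeomorphisms $F$ and sections $\tau$ of $T^*M\otimes\Lambda^4$.

\section{Gauge fixing}\label{sec:gauge}

Fix a background metric $\bar g$ on $M$ with Levi-Civita connection $\bar\nabla$. Lemma~\ref{lem:flat}(a) suggests subtracting the Lie derivative term from the flow. Put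
\[
U(\psi)=v_\psi(\bar\nabla\psi),\qquad Q(\psi)=d\big(\star_\psi d\Theta(\psi)-U(\psi)\lrcorner\psi\big).
\]
We cannot solve $\partial_t\tilde\psi=Q(\tilde\psi)$ for general data, and we do not need to. We need to turn a given solution of the coflow into a solution of this equation. That means finding the diffeomorphisms from the given solution, and Lemma~\ref{lem:flat}(b) makes the equation for them parabolic, with the forward sign.

\subsection*{From the coflow to the gauge-fixed flow}

Fix $\alpha\in(0,1)$. The parabolic H\"older norm $C^{k+\alpha,(k+\alpha)/2}$ on $M\times[t_0,T]$ is the sum of the suprema of $\partial_t^i\bar\nabla^ju$ for $2i+j\le k$, their spatial $\alpha$-H\"older seminorms for $2i+j=k$, and their temporal H\"older seminorms of exponent $(k+\alpha-2i-j)/2$ whenever this number lies in $(0,1)$. Let $\mathcal H_t=g_t^{ij}\bar\nabla_i\bar\nabla_j$ with $g_t$ a smooth family of metrics on $[t_0,T_0]$. Linear Schauder theory says that for $k\ge0$, $T\le T_0$ and $f\in C^{k+\alpha,(k+\alpha)/2}$, the problem $u_t=\mathcal H_tu+f$,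 $u(t_0)=0$, has a unique solution in $C^{k+2+\alpha,(k+2+\alpha)/2}$, with norm bounded by a constant times that of $f$. The principal part is scalar, and there are no compatibility conditions because $M$ has no boundary. For $k=0$ the constant is uniform in $T\le T_0$: extend $f$ to $[t_0,T_0]$ by its value at $T$.

\begin{lemma}\label{lem:gauge}
Let $\psi_t$ be a closed solution of the coflow, smooth on $M\times[t_0,\varepsilon)$. There are $T\in(t_0,\varepsilon)$ and a smooth family of orientation-preserving diffeomorphisms $F_t$, $t\in[t_0,T]$, with $F_{t_0}=\mathrm{id}$, such that $\tilde\psi_t=(F_t^{-1})^*\psi_t$ is closed,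
\[
\partial_t\tilde\psi=Q(\tilde\psi),\qquad \partial_tF_t=U(\tilde\psi_t)\circ F_t .
\]
\end{lemma}

\begin{proof}
\emph{The equation for $F$.} Let $F$ be an orientation-preserving diffeomorphism and $\psi=F^*\tilde\psi$. By naturality, $U(\tilde\psi)\circ F=dF\big(v_\psi((F^*\bar\nabla)\psi)\big)$. Let $\nabla$ be the Levi-Civita connection of $g_t=g_{\psi_t}$ and let $S=F^*\bar\nabla-\nabla$, which is symmetric because both connections are torsion-free. On forms, $(F^*\bar\nabla)\psi=\nabla\psi-S\cdot\psi$, so Lemma~\ref{lem:flat}(b) gives $v_\psi((F^*\bar\nabla)\psi)=W_t+\operatorname{tr}_{g_t}S$, where $W_t=v_{\psi_t}(\nabla\psi_t)$ is a known smooth vector field. Moreover $dF(S(X,Y))=\bar\nabla_{dFX}\,dFY-dF(\nabla_XY)$, whose trace is the tension field of $F:(M,g_t)\to(M,\bar g)$. So the equation $\partial_tF=U(\tilde\psi)\circ F$ is, in coordinates,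
\begin{equation}\label{eq:hmf}
\partial_tF^k=g_t^{ij}\big(\partial_i\partial_jF^k-\Gamma^l_{ij}\partial_lF^k+\bar\Gamma^k_{ab}(F)\,\partial_iF^a\partial_jF^b\big)+W_t^l\,\partial_lF^k ,
\end{equation}
the harmonic map heat flow with a drift, which makes sense for any map. Write $F(x)=E(x,\zeta(x))$ with $E(x,\zeta)=\exp^{\bar g}_x\zeta$ and $\zeta$ a small vector field. Then $\partial_tF=(\partial_\zeta E)\,\zeta_t$ and $\partial_i\partial_jF=(\partial_\zeta E)\,\partial_i\partial_j\zeta$ plus a function of $(x,\zeta,\partial\zeta)$. The matrix $\partial_\zeta E$ is invertible for small $\zeta$, so \eqref{eq:hmf} with $F_{t_0}=\mathrm{id}$ becomes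
\begin{equation}\label{eq:zeta}
\zeta_t=\mathcal H_t\zeta+\beta(x,t,\zeta,\bar\nabla\zeta),\qquad\zeta(t_0)=0,
\end{equation}
with $\beta$ smooth for small $\zeta$.

\emph{Solving \eqref{eq:zeta}.} Fix $T_0\in(t_0,\varepsilon)$ and let $\delta=T-t_0\le\min(1,T_0-t_0)$. Let $u(t_0)=0$ and $N=\|u\|_{C^{2+\alpha,1+\alpha/2}}$. Then $\sup|u|\le\delta N$ and $\sup|\bar\nabla u|\le C\delta^{(1+\alpha)/2}N$; the temporal seminorms of $u$ and $\bar\nabla u$ in $C^{1+\alpha,(1+\alpha)/2}$ are at most $C\delta^{(1-\alpha)/2}N$ and $C\delta^{1/2}N$; and the spatial seminorm of $\bar\nabla u$ is at most $C(\sup|\bar\nabla u|)^{1-\alpha}N^\alpha$. Hence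
\[
\|u\|_{C^{1+\alpha,(1+\alpha)/2}}\le C\delta^{(1-\alpha)/2}\|u\|_{C^{2+\alpha,1+\alpha/2}} .
\]
Let $\mathcal B$ be a small closed ball in $\{\zeta\in C^{1+\alpha,(1+\alpha)/2}:\zeta(t_0)=0\}$. Composition with a smooth function is Lipschitz on bounded sets of $C^{\alpha,\alpha/2}$, so $\zeta\mapsto\beta(\cdot,\zeta,\bar\nabla\zeta)$ is bounded and Lipschitz from $\mathcal B$ to $C^{\alpha,\alpha/2}$, uniformly in $T$. Send $\zeta$ to the solution $u$ of the linear problem with $f=\beta(\cdot,\zeta,\bar\nabla\zeta)$. By the Schauder estimate and the last display, $\|u\|$ and the Lipschitz constant of $\zeta\mapsto u$ are $O(\delta^{(1-\alpha)/2})$, so for small $\delta$ this map is a contraction of $\mathcal B$. Its fixed point lies in $C^{2+\alpha,1+\alpha/2}$. If $\zeta\in C^{k+1+\alpha,(k+1+\alpha)/2}$ then $f\in C^{k+\alpha,(k+\alpha)/2}$ and $\zeta\in C^{k+2+\alpha,(k+2+\alpha)/2}$, so $\zeta$ is smooth on $M\times[t_0,T]$.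

\emph{Conclusion.} For $T$ close to $t_0$, $F_t$ is $C^1$-close to the identity, hence an orientation-preserving diffeomorphism, and $\partial_tF=U(\tilde\psi)\circ F$. Differentiating $\psi=F^*\tilde\psi$ gives $\partial_t\psi=F^*(\partial_t\tilde\psi+\mathcal L_U\tilde\psi)$, while $\partial_t\psi=F^*(d\star d\Theta(\tilde\psi))$ by \eqref{eq:closedflow} and naturality. As $\tilde\psi$ is closed, $\mathcal L_U\tilde\psi=d(U\lrcorner\tilde\psi)$, so $\partial_t\tilde\psi=Q(\tilde\psi)$.
\end{proof}

\subsection*{The principal part of the gauge-fixed flow}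

By Lemma~\ref{lem:flat}(a), the principal part of $Q$ is $-dd^*\chi-2d((\operatorname{div}X)\varphi)$. The second term has the form $\frac12BB^*$, so the sum is self-adjoint; on closed forms we may add $-d^*d$ to make it elliptic. For a positive $4$-form $\psi$, with $\varphi$, $\langle\cdot,\cdot\rangle$ and $d^*$ taken from $\psi$, define
\[
B_\psi f=d(f\varphi),\qquad B_\psi^*w=\langle\varphi,d^*w\rangle,\qquad \mathcal A_\psi=-(dd^*+d^*d)+\tfrac12B_\psi B^*_\psi\quad\text{on }\Omega^4(M).
\]

\begin{proposition}\label{prop:structure}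
\begin{enumerate}
\item[(a)] $Q(\psi)=a(\psi)\bar\nabla^2\psi+b(\psi,\bar\nabla\psi)$ with smooth fiber maps $a,b$, where $a(\psi)$ is linear from $T^*M\otimes T^*M\otimes\Lambda^4$ to $\Lambda^4$.
\item[(b)] Put $P_\psi\chi=a(\psi)\bar\nabla^2\chi$. For all closed $4$-forms $\chi$,
\begin{equation}\label{eq:PA}
|P_\psi\chi-\mathcal A_\psi\chi|\le C(|\chi|+|\bar\nabla\chi|),
\end{equation}
where $C$ depends only on a $C^2$ bound for $\psi$ and a compact subset of $\Lambda^4_+$ containing its values.
\item[(c)] $\mathcal A_\psi$ is formally self-adjoint in $L^2(g_\psi)$. Its symbol is $+|\xi|^2$ on $\mathbb R\,\xi\wedge\varphi$ and $-|\xi|^2$ on the orthogonal complement. In particular $\mathcal A_\psi$ is elliptic.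
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Parallel transport for $\bar\nabla$ preserves orientation and so commutes with $\Theta$; hence $\bar\nabla\Theta(\psi)=L_\psi\bar\nabla\psi$. As $d$ is the alternation of $\bar\nabla$, the $3$-form $\star d\Theta(\psi)-U(\psi)\lrcorner\psi$ equals $c(\psi)\bar\nabla\psi$ with $c(\psi)$ linear and smooth in $\psi(x)$. Applying $d$ gives (a), with $a(\psi)$ the alternation of $\mathrm{id}\otimes c(\psi)$.

(b) The operator $P_\psi$ has the same symbol as $\chi\mapsto d(c(\psi)\bar\nabla\chi)$, hence as $\chi\mapsto d\star dL_\psi\chi-d(v_\psi(\bar\nabla\chi)\lrcorner\psi)$. The symbol at $x$ depends only on $\psi(x)$, so by Lemma~\ref{lem:flat}(a) it is the symbol of $-dd^*\chi-2d((\operatorname{div}X)\varphi)$, where $\chi_7=X^\flat\wedge\varphi$. By Lemma~\ref{lem:alg}(a),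
\[
\int_Mf\,B^*_\psi\chi\,\mathrm{vol}=(d(f\varphi),\chi)_{L^2}=\int_M\big(4\langle df,X^\flat\rangle+f\langle d\varphi,\chi\rangle\big)\mathrm{vol}
\]
for all functions $f$. So $B^*_\psi$ is the adjoint of $B_\psi$, $B_\psi^*\chi=-4\operatorname{div}X+\langle d\varphi,\chi\rangle$, and $\frac12B_\psi B_\psi^*\chi=-2d((\operatorname{div}X)\varphi)+\frac12d(\langle d\varphi,\chi\rangle\varphi)$. Therefore $P_\psi+dd^*-\frac12B_\psi B_\psi^*$ has order at most $1$, its coefficients are smooth functions of $\psi,\bar\nabla\psi,\bar\nabla^2\psi$, and it equals $P_\psi-\mathcal A_\psi$ on closed forms.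

(c) Self-adjointness holds for each term. The symbol of $B_\psi$ is $i\xi\wedge\varphi$, so that of $\mathcal A_\psi$ is $-|\xi|^2+\frac12(\xi\wedge\varphi)\langle\xi\wedge\varphi,\cdot\rangle$, and $|\xi\wedge\varphi|^2=4|\xi|^2$.
\end{proof}

\begin{remark}\label{rem:count}
At a covector $\xi\neq0$ the closed directions form the $20$-dimensional space $\xi\wedge\Lambda^3$. It contains the seven gauge directions $\xi\wedge(W\lrcorner\psi)$ and, orthogonal to them by Lemma~\ref{lem:alg}(b), the direction $\xi\wedge\varphi$. The symbol of $d\star dL_\psi$ vanishes on the gauge directions and induces on the $13$-dimensional quotient a map with eigenvalues $-|\xi|^2$, twelve times, and $+|\xi|^2$, once. Adding a term $d(W\lrcorner\psi)$ to the flow does not change this induced map, so no other choice of $U$ removes the backward direction.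
\end{remark}

\section{Uniqueness}\label{sec:unique}

The difference $w$ of two solutions of the gauge-fixed flow satisfies $w_t=\mathcal Aw$ up to first-order terms. The energy method fails, since $\frac d{dt}\|w\|^2\approx2(w,\mathcal Aw)$ is not bounded above by a multiple of $\|w\|^2$ when the symbol has a positive eigenvalue. If $\mathcal A$ were independent of time and the error were zero, expansion in eigenfunctions would give $w=0$ as in model (A), using self-adjointness but no sign. The next lemma keeps this feature. After conjugation by a weight $e^{\Phi(t)}$, self-adjointness turns the cross term in $\|z_t-Rz\|^2$ into a total derivative plus $\Phi''\|z\|^2$, and a sufficiently convex weight absorbs all errors.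

We write $H^s$ for Sobolev norms defined by $\bar g$ and recall two standard facts on a compact manifold. First, $\|u\|_{H^s}\le C\|u\|_{L^2}^{1-s/k}\|u\|_{H^k}^{s/k}$ for $0\le s\le k$. Second, if $\mathcal A$ is elliptic of order $k$, meaning that its symbol is invertible for $\xi\ne0$, then $\|u\|_{H^k}\le C(\|\mathcal Au\|_{L^2}+\|u\|_{L^2})$, where $C$ depends only on bounds for the coefficients, a modulus of continuity of the top-order coefficients, and a bound for the inverse symbol on unit covectors.

\begin{lemma}\label{lem:unique}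
Let $(\cdot,\cdot)_t$, $t\in[0,T]$, be a smooth family of $L^2$ inner products, given by fiber metrics and volume forms, on sections of a vector bundle over $M$. Let $\mathcal A_t$ be a smooth family of second-order elliptic operators, formally self-adjoint for $(\cdot,\cdot)_t$. If $w$ is smooth on $M\times[0,T]$, $w(0)=0$, and $\|\partial_tw-\mathcal A_tw\|_t\le C_0\|w\|_{H^1}$ for all $t$, then $w\equiv0$.
\end{lemma}

\begin{proof}
Write $\|\cdot\|=\|\cdot\|_t$ and $q_t(u)=(u,\mathcal A_tu)_t$. Using a partition of unity and integrating by parts once, we write $q_t(u)$ as the integral of a quadratic form in $(u,\bar\nabla u)$ with coefficients smooth in $(x,t)$. So there is $C_1$ such that, for sections $u$ independent of time,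
\begin{equation}\label{eq:qdot}
|(\partial_tq_t)(u)|\le C_1\|u\|^2_{H^1},\qquad |(\partial_t\|\cdot\|_t^2)(u)|\le C_1\|u\|^2 .
\end{equation}
Interpolation and the elliptic estimate give $C_2$, uniform in $t$, with
\begin{equation}\label{eq:H1}
\|u\|^2_{H^1}\le C_2\big(\|\mathcal A_tu\|\,\|u\|+\|u\|^2\big).
\end{equation}

\emph{The weighted estimate.} Let $\Phi(t)=\lambda e^{-\mu t}$ with $\lambda,\mu>0$, let $u$ be smooth on $M\times[0,T]$ with $u(0)=u(T)=0$, and put $z=e^\Phi u$ and $R=\mathcal A_t+\Phi'$. Then $e^\Phi(u_t-\mathcal A_tu)=z_t-Rz$. Since $(z,Rz)_t=q_t(z)+\Phi'\|z\|_t^2$, self-adjointness gives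
\[
\tfrac d{dt}(z,Rz)_t=2(z_t,Rz)_t+(\partial_tq_t)(z)+\Phi''\|z\|^2+\Phi'\,(\partial_t\|\cdot\|^2_t)(z).
\]
The left side has integral zero over $[0,T]$. With \eqref{eq:qdot},
\[
\int_0^T\|z_t-Rz\|^2\ge\int_0^T\|Rz\|^2-2(z_t,Rz)_t\ge\int_0^T\|Rz\|^2+\Phi''\|z\|^2-C_1\|z\|^2_{H^1}-C_1|\Phi'|\,\|z\|^2 .
\]
Put $N=2C_0^2+1$. By \eqref{eq:H1} and $\|\mathcal A_tz\|\le\|Rz\|+|\Phi'|\,\|z\|$,
\[
(C_1+N)\|z\|^2_{H^1}\le(C_1+N)C_2\big(\|Rz\|\,\|z\|+(1+|\Phi'|)\|z\|^2\big)\le\tfrac12\|Rz\|^2+C_3(1+|\Phi'|)\|z\|^2,
\]
with $C_3$ independent of $\lambda$ and $\mu$. With $C_4=C_1+C_3$ it follows that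
\[
\int_0^T\|z_t-Rz\|^2\ge\int_0^TN\|z\|^2_{H^1}+\big(\Phi''-C_4(1+|\Phi'|)\big)\|z\|^2 .
\]
The weight is exponential so that $\Phi''=\mu|\Phi'|$. Choose $\mu=2C_4$ and $\lambda\ge e^{\mu T}/\mu$. Then $|\Phi'|=\mu\lambda e^{-\mu t}\ge1$ and $\Phi''=2C_4|\Phi'|\ge C_4(1+|\Phi'|)$, so
\begin{equation}\label{eq:weighted}
N\int_0^Te^{2\Phi}\|u\|^2_{H^1}\le\int_0^Te^{2\Phi}\|u_t-\mathcal A_tu\|^2 .
\end{equation}

\emph{Cutting off.} Let $0<t_1<t_2<T$ and $u=\eta(t)w$, with $\eta$ smooth, $\eta=1$ on $[0,t_2]$ and $\eta(T)=0$. Since $u_t-\mathcal A_tu=\eta(w_t-\mathcal A_tw)+\eta'w$, the right side of \eqref{eq:weighted} is at most $2C_0^2\int_0^Te^{2\Phi}\|u\|^2_{H^1}+2\int_{t_2}^Te^{2\Phi}\eta'^2\|w\|^2$. As $N-2C_0^2=1$ and $\Phi$ is decreasing,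
\[
e^{2\Phi(t_1)}\int_0^{t_1}\|w\|^2_{H^1}\le e^{2\Phi(t_2)}\cdot2\int_{t_2}^T\eta'^2\|w\|^2 .
\]
Now $\Phi(t_1)-\Phi(t_2)=\lambda(e^{-\mu t_1}-e^{-\mu t_2})\to\infty$ as $\lambda\to\infty$, so $w=0$ on $[0,t_1]$, and $t_1<T$ is arbitrary.
\end{proof}

Ellipticity enters only through \eqref{eq:H1}, and smoothness of the family up to $t=0$ through \eqref{eq:qdot} and the uniformity of $C_2$.

\begin{corollary}\label{cor:closed}
If $\psi_t$ solves \eqref{eq:coflow} on $[0,\varepsilon)$ and $d\psi_0=0$, then $d\psi_t=0$ for all $t$.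
\end{corollary}

\begin{proof}
The closed form $w=d\psi$ satisfies $w_t=dd^*w=(\Delta_d)_tw$ and $w(0)=0$. Apply Lemma~\ref{lem:unique} with $\mathcal A_t=(\Delta_d)_t$ on $[0,T]$ for each $T<\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $\psi,\psi'$ be the $4$-forms of the two solutions; both stay closed. Let $t_0$ be the supremum of the times up to which they agree, and suppose $t_0<\min(\varepsilon_1,\varepsilon_2)$. By continuity $\psi_{t_0}=\psi'_{t_0}$. Lemma~\ref{lem:gauge} gives $F,F'$ and $\tilde\psi,\tilde\psi'$ on a common interval $[t_0,T]$. The form $w=\tilde\psi-\tilde\psi'$ is closed, $w(t_0)=0$, and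
\[
\partial_tw=P_{\tilde\psi}w+\big(a(\tilde\psi)-a(\tilde\psi')\big)\bar\nabla^2\tilde\psi'+b(\tilde\psi,\bar\nabla\tilde\psi)-b(\tilde\psi',\bar\nabla\tilde\psi').
\]
Shrink $T$ so that at each point and time the segment from $\tilde\psi'$ to $\tilde\psi$ lies in a fixed compact subset of $\Lambda^4_+$. The mean value theorem bounds the terms after $P_{\tilde\psi}w$ by $C(|w|+|\bar\nabla w|)$, because $\bar\nabla\tilde\psi$, $\bar\nabla\tilde\psi'$ and $\bar\nabla^2\tilde\psi'$ are bounded. With \eqref{eq:PA}, which applies because $w$ is closed, $|\partial_tw-\mathcal A_{\tilde\psi_t}w|\le C(|w|+|\bar\nabla w|)$. Lemma~\ref{lem:unique}, with $\mathcal A_t=\mathcal A_{\tilde\psi_t}$ and the inner products of $L^2(g_{\tilde\psi_t})$, gives $w=0$. Then for each $x$ the curves $F_t(x)$ and $F'_t(x)$ are integral curves of the same time-dependent vector field $U(\tilde\psi_t)$ starting at $x$, so $F=F'$ and $\psi=F^*\tilde\psi=\psi'$ on $[t_0,T]$. This contradicts the choice of $t_0$. Finally $\varphi=\Theta(\psi)$.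
\end{proof}

The pullback of a solution by an orientation-preserving diffeomorphism is a solution, so we obtain the following.

\begin{corollary}\label{cor:symmetry}
Let $\varphi_t$ be a solution with coclosed initial data $\varphi_0$. Every orientation-preserving diffeomorphism that preserves $\varphi_0$ preserves $\varphi_t$.
\end{corollary}

\section{Non-existence on the torus}\label{sec:torus}

By Lemma~\ref{lem:reduced}, $\varphi_0$ in Theorem~\ref{thm:torus} is a coclosed $G_2$-structure. Non-existence within the family \eqref{eq:ansatz} says nothing a priori about solutions that leave it; uniqueness excludes these.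

\begin{lemma}\label{lem:stay}
Every solution with initial data $\varphi_0$ as in Theorem~\ref{thm:torus} has the form \eqref{eq:ansatz} with $G,\theta$ smooth on $S^1\times[0,\varepsilon)$, $G(\cdot,0)=G_0$ and $\theta(r,0)=r$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:symmetry}, $\varphi_t$ is invariant under translations of $T^6$, so its lift to $S^1\times\mathbb C^3$ is invariant under all translations of $\mathbb C^3$. An element $A\in SU(3)$ need not preserve the lattice, but the pullback of the lift by $\mathrm{id}\times A$ is again translation invariant and so descends to $T^7$. There it is a solution with initial data $\varphi_0$, since $A$ preserves $\omega$, $\Omega$ and the orientation. By Theorem~\ref{thm:unique} it equals $\varphi_t$. Thus the lift is $dr\wedge\alpha_2+\alpha_3$, where $\alpha_2,\alpha_3$ are $SU(3)$-invariant elements of $\Lambda^2(\mathbb C^3)^*$, $\Lambda^3(\mathbb C^3)^*$ depending on $(r,t)$. The central element $e^{2\pi i/3}\,\mathrm{id}$ acts on forms of type $(j,k)$ by $e^{2\pi i(j-k)/3}$, so invariant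 $3$-forms have type $(3,0)+(0,3)$ and invariant $2$-forms have type $(1,1)$. The former are spanned by $\operatorname{Re}\Omega$ and $\operatorname{Im}\Omega$; the latter correspond to complex-linear maps that commute with $SU(3)$, and are multiples of $\omega$ by Schur's lemma. Hence
\begin{equation}\label{eq:invariant}
\varphi_t=G\,dr\wedge\omega+\operatorname{Re}(c\,\Omega),
\end{equation}
with $G(r,t)\in\mathbb R$ and $c(r,t)\in\mathbb C$ smooth. By \eqref{eq:nondeg}, $G\neq0$, since otherwise $\partial_r\lrcorner\varphi=0$, and $c\ne0$, since otherwise $X\lrcorner\varphi=-G\,dr\wedge(X\lrcorner\omega)$ has square zero for $X\in\mathbb C^3$. By continuity from $t=0$, $G>0$. Write $c=\lambda^3e^{i\theta}$ with $\lambda>0$. Then $\varphi_t$ arises from the model by replacing $(e^1,\omega,\Omega)$ with $(\lambda^{-2}G\,dr,\lambda^2\omega,\lambda^3e^{i\theta}\Omega)$, so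
\[
\psi_t=\tfrac12\lambda^4\omega^2-\lambda G\,dr\wedge\operatorname{Im}(e^{i\theta}\Omega).
\]
The $3$-form $\star d\varphi_t$ has the same invariance as $\varphi_t$, so it has the shape \eqref{eq:invariant}, and its differential is a combination of $dr\wedge\operatorname{Re}\Omega$ and $dr\wedge\operatorname{Im}\Omega$. By \eqref{eq:closedflow}, $\partial_t(\lambda^4)=0$, so $\lambda\equiv1$.
\end{proof}

The system \eqref{eq:reduced} is still invariant under reparametrizations of $r$. Since the initial curve has positive curvature, we remove this freedom by taking the tangent angle $\vartheta$ as coordinate, and obtain a scalar equation.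

\begin{lemma}\label{lem:angle}
The system \eqref{eq:reduced} has a smooth solution with $G>0$, $G(\cdot,0)=G_0$, $\theta(r,0)=r$ on $[0,\varepsilon)$ for some $\varepsilon>0$ if and only if there are $T>0$ and a smooth $k>0$ on $S^1\times[0,T]$ with $k(\cdot,0)=1/G_0$ and
\begin{equation}\label{eq:backcsf}
k_t=-k^2(k_{\vartheta\vartheta}+k).
\end{equation}
\end{lemma}

\begin{proof}
Let $(G,\theta)$ be a solution. At $t=0$, $p=1/G_0>0$, so $p>0$ on $S^1\times[0,T]$ for some $T\in(0,\varepsilon)$. Then $\theta(\cdot,t):S^1\to S^1$ has degree $1$ and $\theta_r=pG>0$, so it is a diffeomorphism, and $k(\theta(r,t),t)=p(r,t)$ defines a smooth $k>0$ with $k(\cdot,0)=1/G_0$. With $\partial_s=G^{-1}\partial_r$ we have $\theta_s=k$ and $\theta_t=-p_s=-kk_\vartheta$. Differentiating $p=\theta_r/G$ and $p=k(\theta,t)$ in $t$ gives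
\[
p_t=(\theta_t)_s-p\,G_t/G=-k(kk_\vartheta)_\vartheta-k^3,\qquad p_t=k_t+k_\vartheta\theta_t=k_t-kk_\vartheta^2 .
\]
The terms $kk_\vartheta^2$ cancel and \eqref{eq:backcsf} follows.

Conversely, given $k$, let $\theta(r,t)$ solve $\theta_t=-(kk_\vartheta)(\theta,t)$, $\theta(r,0)=r$, on $[0,T]$. This is the flow of a time-dependent vector field on $S^1$, so $\theta_r>0$ and $(\log\theta_r)_t=-(kk_\vartheta)_\vartheta$. Put $G=\theta_r/k(\theta,t)>0$. Then $G(\cdot,0)=G_0$, $p=k(\theta,t)$, $-p_r=-k_\vartheta\theta_r=-Gkk_\vartheta=G\theta_t$, and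
\[
(\log G)_t=-(kk_\vartheta)_\vartheta-\tfrac1k(k_t-kk_\vartheta^2)=-k_\vartheta^2-kk_{\vartheta\vartheta}+k(k_{\vartheta\vartheta}+k)+k_\vartheta^2=k^2=p^2 .
\]
So \eqref{eq:reduced} holds on $[0,T]$.
\end{proof}

It remains to replace the Fourier argument of model (B). The shift $\vartheta\mapsto\vartheta+\mu\tau$ fixes the initial data, changes the equation by a term linear in $\mu$, and translates the final data by $\mu T$. Analytic dependence on the parameter $\mu$ is therefore analyticity in space. We use the analytic implicit function theorem: if $\mathcal F:\mathbb R\times E\to E'$ is a real-analytic map of Banach spaces, $\mathcal F(0,u_0)=0$, and $D_u\mathcal F(0,u_0)$ is an isomorphism, then near $(0,u_0)$ the zero set of $\mathcal F$ is the graph of a real-analytic map $\mu\mapsto u^\mu$.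

\begin{lemma}\label{lem:analytic}
If $T>0$ and $K>0$ is a smooth solution of \eqref{eq:csf} on $S^1\times[0,T]$, then $K(\cdot,T)$ is real-analytic.
\end{lemma}

\begin{proof}
Let $E=C^{2+\alpha,1+\alpha/2}(S^1\times[0,T])$, $E'=C^{\alpha,\alpha/2}(S^1\times[0,T])\times C^{2+\alpha}(S^1)$, and
\[
\mathcal F(\mu,u)=\big(u_\tau-u^2(u_{\vartheta\vartheta}+u)-\mu u_\vartheta,\ u|_{\tau=0}-K|_{\tau=0}\big).
\]
This is a continuous polynomial map $\mathbb R\times E\to E'$, hence real-analytic, and $\mathcal F(0,K)=0$. The derivative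
\[
D_u\mathcal F(0,K)\eta=\big(\eta_\tau-K^2\eta_{\vartheta\vartheta}-(2KK_{\vartheta\vartheta}+3K^2)\eta,\ \eta|_{\tau=0}\big)
\]
has smooth coefficients and $K^2$ is bounded below, so it is an isomorphism by linear parabolic Schauder theory; see \cite[Ch.~IV, Thm.~5.1]{LSU} for the Cauchy problem on $\mathbb R$, where by uniqueness periodic data give periodic solutions. The function $K^\mu(\vartheta,\tau)=K(\vartheta+\mu\tau,\tau)$ satisfies $\mathcal F(\mu,K^\mu)=0$, and $K^\mu\to K$ in $E$ as $\mu\to0$ because $K^\mu(\vartheta,\tau)$ is smooth in $(\mu,\vartheta,\tau)$. So $K^\mu=u^\mu$ for small $\mu$. Evaluation at $(\vartheta_0,T)$ is a bounded linear functional on $E$, so $\mu\mapsto K(\vartheta_0+\mu T,T)$ is real-analytic near $0$. Since $T>0$ and $\vartheta_0$ is arbitrary, the lemma follows.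
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:torus}]
By Lemmas~\ref{lem:reduced}, \ref{lem:stay} and~\ref{lem:angle}, a solution exists for some $\varepsilon>0$ if and only if \eqref{eq:backcsf} has a smooth positive solution on some $S^1\times[0,T]$ with $k(\cdot,0)=1/G_0$. The substitution $K(\vartheta,\tau)=k(\vartheta,T-\tau)$ turns this into the stated condition on $K$. By Lemma~\ref{lem:analytic} the condition forces $1/G_0$, and so $G_0$, to be real-analytic.
\end{proof}

\section{Generic non-existence}\label{sec:generic}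

In model (C), a bound on the solution over a fixed time interval bounds every derivative of the data. An argument of this kind is not available in the forward directions, where the heat equation accepts rough data. What survives is a one-sided bound on an indefinite quadratic form. If $v_t=\mathcal Av$ with $\mathcal A$ self-adjoint and independent of time, then $y=(v,\mathcal Av)$ satisfies $y'=2\|\mathcal Av\|^2$ whatever the sign of $\mathcal A$. When $v$ is a high derivative of a bounded solution, interpolation makes the right side superlinear in $|y|$, so a large positive $y(0)$ forces blow-up in short time. Oscillations in the direction $\xi\wedge\varphi$ make $y(0)$ large and positive.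

Exhaust $\Lambda^4_+$ by compact sets $\mathcal K_1\subset\mathcal K_2\subset\cdots$ whose interiors cover it. Let $\mathcal S_n\subset\mathcal C$ be the set of $\psi_0$ for which $\partial_t\tilde\psi=Q(\tilde\psi)$ has a smooth closed solution on $M\times[0,\frac1n]$ with $\tilde\psi(0)=\psi_0$, values in $\mathcal K_n$, and $\|\tilde\psi\|_{C^4(M\times[0,1/n])}\le n$. Let $\bar\Delta$ be the Hodge Laplacian of $\bar g$; it commutes with $d$. Put
\begin{equation}\label{eq:q}
q_\psi(v)=(v,\mathcal A_\psi v)_{L^2(g_\psi)}=\tfrac12\|B^*_\psi v\|^2-\|d^*v\|^2-\|dv\|^2 .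
\end{equation}
To differentiate the equation many times with constants that depend only on $C^4$ bounds, we use the Moser estimates \cite[Ch.~13, \S3]{Taylor}. For integers $s\ge1$:
\begin{enumerate}
\item[(M1)] $\|f(u)\|_{H^s}\le C(1+\|u\|_{H^s})$ for a smooth fiber map $f$, with $C$ depending on $f$, $s$ and a compact set containing the values of $u$.
\item[(M2)] $\|D(aw)-aDw\|_{L^2}\le C(\|a\|_{C^1}\|w\|_{H^{s-1}}+\|a\|_{H^s}\|w\|_{L^\infty})$ for a bundle map $a$ and a linear differential operator $D$ of order $s$ with smooth coefficients and scalar principal symbol.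
\end{enumerate}

\begin{lemma}\label{lem:bound}
For all $n,l\ge1$ there is $C(n,l)$ with $q_{\psi_0}(\bar\Delta^l\psi_0)\le C(n,l)$ for all $\psi_0\in\mathcal S_n$.
\end{lemma}

\begin{proof}
Constants $C,c>0$ depend only on $n$, $l$ and $(M,\bar g)$. Let $m=2l$, let $\tilde\psi$ be as in the definition of $\mathcal S_n$, and put $v=\bar\Delta^l\tilde\psi$, which is closed. Write $a=a(\tilde\psi)$, $b=b(\tilde\psi,\bar\nabla\tilde\psi)$, $\mathcal A=\mathcal A_{\tilde\psi}$.

\emph{The equation for $v$.} Let $D=(-\operatorname{tr}_{\bar g}\bar\nabla^2)^l$, acting on any tensor bundle. On $4$-forms, $\bar\Delta^l-D$ has order at most $m-1$ by the Weitzenb\"ock formula. Then $\partial_tv=\bar\Delta^lQ(\tilde\psi)=P_{\tilde\psi}v+r_1+r_2+r_3+r_4$, where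
\[
r_1=D(a\bar\nabla^2\tilde\psi)-aD\bar\nabla^2\tilde\psi,\quad r_2=(\bar\Delta^l-D)(a\bar\nabla^2\tilde\psi),\quad r_3=a\,(D\bar\nabla^2-\bar\nabla^2\bar\Delta^l)\tilde\psi,\quad r_4=\bar\Delta^lb .
\]
Each has $L^2$ norm at most $C(1+\|\tilde\psi\|_{H^{m+1}})$. For $r_1$, use (M2) with $s=m$ and $w=\bar\nabla^2\tilde\psi$, and (M1) for $\|a\|_{H^m}$. For $r_2$, the norm is at most $C\|a\bar\nabla^2\tilde\psi\|_{H^{m-1}}$; apply (M1) with $s=m-1\ge1$ to the map $(u,w)\mapsto a(u)w$ at the bounded pair $(\tilde\psi,\bar\nabla^2\tilde\psi)$. For $r_3$, the operator in brackets has smooth coefficients and order at most $m+1$, since the top-order symbols agree. For $r_4$, use (M1) with $s=m$ and $u=(\tilde\psi,\bar\nabla\tilde\psi)$. With \eqref{eq:PA} and $\|v\|_{H^1}\le C\|\tilde\psi\|_{H^{m+1}}$,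
\[
\partial_tv=\mathcal Av+e,\qquad\|e\|\le C(1+\|\tilde\psi\|_{H^{m+1}}).
\]

\emph{A lower bound for $\mathcal Av$.} Let $Z(t)=\|\tilde\psi\|_{H^{m+2}}$. Since $\|\tilde\psi\|_{L^2}\le C$, interpolation gives
\begin{equation}\label{eq:interp}
\|\tilde\psi\|^2_{H^{m+1}}\le CZ^{2(m+1)/(m+2)}\le\epsilon Z^2+C_\epsilon\qquad\text{for every }\epsilon>0 .
\end{equation}
The elliptic estimate for $\bar\Delta^{l+1}$ gives $Z\le C(\|v\|_{H^2}+\|\tilde\psi\|_{L^2})$, and that for $\mathcal A$ gives $\|v\|_{H^2}\le C(\|\mathcal Av\|+\|v\|)$, with a constant depending only on $n$ by Proposition~\ref{prop:structure}(c) and the bounds on $\tilde\psi$. As $\|v\|\le C\|\tilde\psi\|_{H^{m+1}}$, \eqref{eq:interp} yields $\|\mathcal Av\|^2\ge cZ^2-C$.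

\emph{The differential inequality.} Let $y(t)=q_{\tilde\psi_t}(v(t))$. By \eqref{eq:q}, $q_\psi(v)$ is the integral of a quadratic form in $(v,\bar\nabla v)$ whose coefficients are smooth functions of $(\psi,\bar\nabla\psi)$, and $\partial_t\tilde\psi$, $\partial_t\bar\nabla\tilde\psi$ are bounded. By self-adjointness, $2|(e,\mathcal Av)|\le\|e\|^2+\|\mathcal Av\|^2$ and \eqref{eq:interp} with small $\epsilon$,
\[
y'\ge2(\mathcal Av+e,\mathcal Av)-C\|v\|^2_{H^1}\ge\|\mathcal Av\|^2-C(1+\|\tilde\psi\|^2_{H^{m+1}})\ge\tfrac c2Z^2-C .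
\]
Also $|y|\le C\|v\|^2_{H^1}\le CZ^{2(m+1)/(m+2)}$. With $\sigma=\frac1{m+1}$ this means $|y|^{1+\sigma}\le CZ^2$, so
\[
y'\ge c_1|y|^{1+\sigma}-C_1\qquad\text{on }[0,\tfrac1n].
\]
Suppose $y(0)>0$ and $c_1y(0)^{1+\sigma}\ge2C_1$. Wherever $y\ge y(0)$ we have $y'\ge\frac{c_1}2y^{1+\sigma}>0$, so $y$ increases on all of $[0,\frac1n]$ and $(y^{-\sigma})'\le-\frac{c_1\sigma}2$. Then $0<y(\frac1n)^{-\sigma}\le y(0)^{-\sigma}-\frac{c_1\sigma}{2n}$, that is, $y(0)^\sigma<\frac{2n}{c_1\sigma}$. In all cases $y(0)$ is bounded above by a constant depending only on $n$ and $l$.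
\end{proof}

\begin{lemma}\label{lem:unbounded}
Let $\psi_1\in\mathcal C$, $j\ge1$, $\delta>0$, and let $l$ satisfy $2l\ge j+2$. Then $\psi\mapsto q_\psi(\bar\Delta^l\psi)$ is unbounded above on the set of $\psi\in\mathcal C$ with $\|\psi-\psi_1\|_{C^j}<\delta$ and $\psi-\psi_1$ exact.
\end{lemma}

\begin{proof}
Let $\varphi_1=\Theta(\psi_1)$ and $g_1=g_{\psi_1}$. Choose smooth real functions $h,\eta$ on $M$ with $\eta\not\equiv0$ and $dh\neq0$ on $\operatorname{supp}\eta$, for example a bump function and a cut-off coordinate in a chart. For $\nu\to\infty$ put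
\[
\psi^\nu=\psi_1+\nu^{-j-2}d\big(\eta\cos(\nu h)\varphi_1\big)=\psi_1-\nu^{-j-1}\sin(\nu h)\,\eta\,dh\wedge\varphi_1+\nu^{-j-2}\cos(\nu h)\,d(\eta\varphi_1).
\]
Then $\|\psi^\nu-\psi_1\|_{C^j}=O(\nu^{-1})$, so $\psi^\nu$ lies in the given set for large $\nu$. Put $\lambda_\nu=\nu^{2l-j}\ge\nu^2$. For a fixed form $w$, $\bar\Delta^l(e^{i\nu h}w)=e^{i\nu h}\sum_{k\le2l}\nu^kw_k$ with fixed forms $w_k$, and $w_{2l}=|dh|^{2l}_{\bar g}w$ because the symbol of $\bar\Delta^l$ is $|\xi|^{2l}_{\bar g}$. Hence
\[
v^\nu:=\bar\Delta^l\psi^\nu=-\lambda_\nu\nu^{-1}\sin(\nu h)\,w_*+\rho_\nu,\qquad w_*=|dh|_{\bar g}^{2l}\,\eta\,dh\wedge\varphi_1,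
\]
where $\rho_\nu$ includes $\bar\Delta^l\psi_1$ and satisfies $\|\rho_\nu\|_{L^2}=O(\lambda_\nu\nu^{-2})$, $\|\rho_\nu\|_{H^1}=O(\lambda_\nu\nu^{-1})$. Thus $\|v^\nu\|_{L^2}=O(\lambda_\nu\nu^{-1})$ and $\|v^\nu\|_{H^1}=O(\lambda_\nu)$. The operator $d^*_{\psi^\nu}-d^*_{\psi_1}$ has first-order coefficients $O(\nu^{-1})$ and bounded zeroth-order coefficients, so it maps $v^\nu$ to $O(\lambda_\nu\nu^{-1})$ in $L^2$. With $d^*(fw)=fd^*w-\nabla f\lrcorner w$,
\[
d^*_{\psi^\nu}v^\nu=\lambda_\nu\cos(\nu h)\,|dh|^{2l}_{\bar g}\,\eta\,\nabla h\lrcorner(dh\wedge\varphi_1)+O(\lambda_\nu\nu^{-1})\quad\text{in }L^2,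
\]
where $\nabla h$ is the $g_1$-gradient. In a frame adapted to $\nabla h$ we have $\nabla h\lrcorner(dh\wedge\varphi_1)=|dh|^2_{g_1}\operatorname{Re}\Omega$, which has norm squared $4|dh|^4_{g_1}$ and inner product $4|dh|_{g_1}^2$ with $\varphi_1$. As $v^\nu$ is closed, $q_{\psi^\nu}(v^\nu)=\frac12\|\langle\varphi,d^*v^\nu\rangle\|^2-\|d^*v^\nu\|^2$, with all objects taken from $\psi^\nu$. Replacing $\varphi$, the fiber metric and the volume form by those of $\psi_1$ costs $O(\lambda_\nu^2\nu^{-1})$. Therefore
\[
q_{\psi^\nu}(v^\nu)=\lambda_\nu^2\int_M\big(\tfrac12\cdot16-4\big)f\cos^2(\nu h)\,\mathrm{vol}_{g_1}+O(\lambda_\nu^2\nu^{-1}),\qquad f=|dh|^4_{g_1}|dh|^{4l}_{\bar g}\eta^2 .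
\]
Write $\cos^2(\nu h)=\frac12+\frac12\cos(2\nu h)$. On $\operatorname{supp}\eta$ we have $\cos(2\nu h)=(2\nu)^{-1}|dh|_{g_1}^{-2}\langle dh,d\sin(2\nu h)\rangle$, and one integration by parts shows that the oscillating part contributes $O(\nu^{-1})$ to the integral. So $q_{\psi^\nu}(v^\nu)=\lambda_\nu^2\big(2\int_Mf\,\mathrm{vol}_{g_1}+O(\nu^{-1})\big)\to+\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
Let $\psi_0\in\mathcal S$. Lemma~\ref{lem:gauge} with $t_0=0$ gives a smooth closed solution $\tilde\psi$ of the gauge-fixed flow on some $M\times[0,T]$ with $\tilde\psi(0)=\psi_0$. By compactness its values lie in some $\mathcal K_n$ and its $C^4$ norm is finite, so $\psi_0\in\mathcal S_n$ for large $n$. Thus $\mathcal S\subset\bigcup_n\mathcal S_n$. The function $\psi\mapsto q_\psi(\bar\Delta^l\psi)$ is continuous on $\mathcal C$, so the bound of Lemma~\ref{lem:bound} holds on the closure $\overline{\mathcal S_n}$, for every $l$. If $\overline{\mathcal S_n}$ had an interior point $\psi_1$, it would contain $\{\psi\in\mathcal C:\|\psi-\psi_1\|_{C^j}<\delta\}$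 for some $j\ge1$ and $\delta>0$, contradicting Lemma~\ref{lem:unbounded}; the perturbations there are exact, so this holds for both choices of $\mathcal C$. Hence each $\mathcal S_n$ is nowhere dense and $\mathcal S$ is meager. The closed $4$-forms, and those in a fixed cohomology class, form a closed affine subspace of the Fr\'echet space $\Omega^4(M)$, and $\mathcal C$ is open in it. So $\mathcal C$ is a Baire space, and the residual set $\mathcal C\setminus\mathcal S$ is dense.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LSU}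
Ladyzhenskaya, Solonnikov and Ural'ceva, Ch.~IV, Thm.~5.1.

\bibitem{PS}
S\'ebastien Picard and Caleb Suan, \emph{Flows of $G_2$-Structures associated to Calabi-Yau Manifolds}, arXiv:2209.03411 (2022).

\bibitem{Taylor}
Taylor, \emph{PDE III}, Ch.~13, \S3.

\end{thebibliography}
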